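\title{A capacity bound for tree-indexed processes}

\begin{abstract}
Label the vertices of an infinite, locally finite rooted tree $\Gamma$ by independent, identically distributed random variables, fix a Borel set $B$ of sequences, and let $P(\Gamma;B)$ be the probability that the labels along some ray form a sequence in $B$. Let $1/f(n)$ be the probability that $n$ independent labels can be extended to a sequence in $B$, and let $\mathrm{cap}_f(\Gamma)$ be the capacity of the boundary of $\Gamma$ in the kernel $f(|\xi\wedge\eta|)$. We prove that $P(\Gamma;B)\le 8\,\mathrm{cap}_f(\Gamma)/(1+\mathrm{cap}_f(\Gamma))$. In particular $P(\Gamma;B)>0$ forces $\mathrm{cap}_f(\Gamma)>0$, which proves a conjecture from Pemantle's paper on tree-indexed processes. The measure of finite energy is the law of the leftmost surviving vertex, and its energy is controlled by a supermartingale built from $\sqrt f$. We also show that the best universal constant lies in $[2,8]$, that the bound persists for labels that are dependent along rays, that the converse fails, and that a two-sided estimate holds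 under quasi-independence.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be an infinite, locally finite tree with root $\rho$. For a vertex $v$ let $|v|$ be its distance from $\rho$, and let $\rho=v_0,v_1,\dots,v_{|v|}=v$ be the path from $\rho$ to $v$. A \emph{ray} is an infinite self-avoiding path $\xi=(\rho=\xi_0,\xi_1,\xi_2,\dots)$. The set $\partial\Gamma$ of rays is compact in the topology whose basic open sets are the sets of rays through a given vertex. For rays $\xi,\eta$ let $|\xi\wedge\eta|\in\{0,1,2,\dots\}\cup\{\infty\}$ be the number of edges that they share; it is infinite only for $\xi=\eta$.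

A \emph{tree-indexed process} consists of a standard Borel space $S$ with a probability measure $\mu$, a Borel subset $B$ of the sequence space $\Omega=S^{\{1,2,3,\dots\}}$, and independent labels $X(v)$, $v\in\Gamma\setminus\{\rho\}$, each with law $\mu$. Let $A(\Gamma;B)$ be the event that $(X(\xi_1),X(\xi_2),\dots)\in B$ for some ray $\xi$, and let
\[
P(\Gamma;B)=\mathbf P\bigl(A(\Gamma;B)\bigr).
\]
For example, if $B=G\times G\times\cdots$ with $\mu(G)=p$, then $P(\Gamma;B)$ is the probability that the root is joined to infinity in Bernoulli percolation with parameter $p$. When is $P(\Gamma;B)$ positive? One would like an answer that compares a measure of how fast $\Gamma$ branches with a measure of how hard it is to stay compatible with $B$.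

The second quantity is a single sequence. Let $\pi_n:\Omega\to S^n$ be the projection onto the first $n$ coordinates, let $\mu^n$ be the product measure, and put
\begin{equation}\label{eq:f}
f(n)=\mu^n\bigl(\pi_n(B)\bigr)^{-1},\qquad n\ge0,
\end{equation}
with $1/0=\infty$. Thus $1/f(n)$ is the probability that $n$ independent picks from $\mu$ can be extended to a sequence in $B$. (Measurability is discussed in Section~\ref{sec:prelim}.) Since $\pi_{n+1}(B)\subseteq\pi_n(B)\times S$, the function $f$ is nondecreasing. The space $S^0$ is a single point, so $f(0)=1$ unless $B$ is empty.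

The first quantity is a capacity. For any nondecreasing $f:\{0,1,2,\dots\}\to(0,\infty]$ set $f(\infty)=\lim_nf(n)$, define the \emph{energy} of a Borel probability measure $\nu$ on $\partial\Gamma$ by
\[
I_f(\nu)=\int\!\!\int f(|\xi\wedge\eta|)\,d\nu(\xi)\,d\nu(\eta),
\]
and let $\mathrm{cap}_f(\Gamma)=\bigl(\inf_\nu I_f(\nu)\bigr)^{-1}$, which is $0$ when every $\nu$ has infinite energy. The capacity is positive when unit mass can be spread over $\partial\Gamma$ so that two independent rays separate early enough to make $f(|\xi\wedge\eta|)$ integrable.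

The kernel \eqref{eq:f} is the natural one for the following reason. Say that a path survives to level $n$ if its labels lie in $\pi_n(B)$. Two paths to level $N$ that share $m$ edges must survive together to level $m$ and then separately to level $N$. If each of the later stretches succeeds with the average conditional probability $f(m)/f(N)$, as happens in percolation, then both paths survive with probability $f(m)^{-1}\bigl(f(m)/f(N)\bigr)^2=f(m)/f(N)^2$. So $f(|\xi\wedge\eta|)$ is the factor by which joint survival is more likely than independent survival, and $I_f(\nu)$ is the second moment of the normalized $\nu$-mass of surviving paths. One would guess that $P(\Gamma;B)$ is comparable to $\mathrm{cap}_f(\Gamma)$. For general $B$, however, the chance of surviving from level $m$ to level $N$ depends on the first $m$ labels and can be far from its average, and $f$ records only the average. One half of the guess then fails (Example~\ref{ex:converse}). The other half is the following conjecture, posed in \cite{Pemantle}.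

\medskip\noindent\textbf{Conjecture.} \emph{For every tree-indexed process, with $f$ given by \eqref{eq:f}, $P(\Gamma;B)>0$ implies $\mathrm{cap}_f(\Gamma)>0$.}\medskip

We prove it in a quantitative form, with a universal constant.

\begin{theorem}\label{thm:main}
For every infinite, locally finite rooted tree $\Gamma$ and every tree-indexed process, with $f(n)=\mu^n(\pi_n(B))^{-1}$,
\[
P(\Gamma;B)\;\le\;\frac{8\,\mathrm{cap}_f(\Gamma)}{1+\mathrm{cap}_f(\Gamma)}\;\le\;8\,\mathrm{cap}_f(\Gamma).
\]
In particular, $P(\Gamma;B)>0$ implies $\mathrm{cap}_f(\Gamma)>0$.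
\end{theorem}

A lower bound on capacity requires a measure of small energy, and the process itself has to supply it. We use the law $\nu_N$ of the leftmost vertex at level $N$ whose path survives; its total mass is the probability $P_N$ of survival to level $N$. Section~\ref{sec:product} shows by hand that for percolation the energy of $\nu_N$ is at most $2P_N$. For general $B$ the same argument bounds by $2P_N$ a different quadratic quantity $Q$, which keeps track of the labels (Section~\ref{sec:first}). The heart of the proof is that the energy is at most $4Q-P_N^2$ (Section~\ref{sec:weights}). Before that, Section~\ref{sec:second} treats the opposite inequality. Sections~\ref{sec:constant} and~\ref{sec:dependent} discuss the constant $8$ and labels that are dependent along rays.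

\section{Open vertices, flows and energy}\label{sec:prelim}

If $B=\emptyset$, then $P(\Gamma;B)=0$, $f\equiv\infty$ and $\mathrm{cap}_f(\Gamma)=0$. From now on $B\ne\emptyset$, so $f(0)=1$. Let $L_n$ be the set of vertices at level $n$, which is finite and nonempty. Write $x\succeq v$ if $x$ equals $v$ or descends from $v$, and $X[v]=(X(v_1),\dots,X(v_n))$ for $v\in L_n$; this vector has law $\mu^n$. For $x,y\in L_N$ let $|x\wedge y|\le N$ be the number of common edges of the paths from $\rho$ to $x$ and to $y$.

\subsection*{Measurability}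
A subset of a standard Borel space is \emph{analytic} if it is the image of a Borel set under a Borel map between standard Borel spaces. Preimages of analytic sets under Borel maps are analytic, and analytic sets are universally measurable: for each Borel probability measure they lie between two Borel sets of equal measure. The set $\pi_n(B)$ is analytic. So is $A(\Gamma;B)$, regarded as a set of labelings: the map sending a ray and a labeling to the sequence of labels along the ray is Borel, and $A(\Gamma;B)$ is the projection of the preimage of $B$. The measures $\mu^n$ and $\mathbf P$ are understood to be completed.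

It is convenient to replace the sets $\pi_n(B)$ by Borel sets that are still nested. Choose Borel sets $V_n\supseteq\pi_n(B)$ with $\mu^n(V_n\setminus\pi_n(B))=0$, write $w_{\le j}$ for the first $j$ coordinates of $w$, and let
\[
W_0=S^0,\qquad W_n=\{w\in S^n:\ w_{\le j}\in V_j\text{ for }1\le j\le n\}.
\]
If $w\in\pi_n(B)$, then $w_{\le j}\in\pi_j(B)\subseteq V_j$ for all $j\le n$. Hence $\pi_n(B)\subseteq W_n\subseteq V_n$, and
\begin{equation}\label{eq:W}
W_n\text{ is Borel},\qquad W_n\subseteq W_{n-1}\times S,\qquad \mu^n(W_n)=1/f(n).
\end{equation}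
Call a vertex $v$ \emph{open} if $X[v]\in W_{|v|}$. The root is open, and the parent of an open vertex is open. Let $A_N$ be the event that some vertex of $L_N$ is open, and let $P_N=\mathbf P(A_N)$. The events $A_N$ decrease, and all vertices of a ray whose labels form a sequence in $B$ are open. With a union bound this gives
\begin{equation}\label{eq:PN}
P(\Gamma;B)\le P_N\le|L_N|/f(N).
\end{equation}

\subsection*{Flows}
A \emph{flow of depth} $N\le\infty$ is a function $\theta\ge0$ on the vertices of level at most $N$ such that $\theta(u)=\sum_{v\text{ child of }u}\theta(v)$ whenever $|u|<N$; it is a \emph{unit} flow if $\theta(\rho)=1$. A Borel probability measure $\nu$ on $\partial\Gamma$ gives a unit flow of infinite depth, with $\nu(v)$ the mass of the rays through $v$. Every such flow $\theta$ arises in this way: start at $\rho$ and step from $u$ to a child $v$ with probability $\theta(v)/\theta(u)$. The walk visits only vertices with $\theta>0$, never stops, and passes through $v$ with probability $\theta(v)$.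

Put $\sigma_m(\theta)=\sum_{v\in L_m}\theta(v)^2$ and $\Delta_m=f(m)-f(m-1)\ge0$. If $N<\infty$, $f(N)<\infty$ and $\theta$ is a flow of depth at least $N$, let
\begin{equation}\label{eq:EN}
\mathcal E_N(\theta)=\sum_{x,y\in L_N}\theta(x)\theta(y)f(|x\wedge y|)=f(0)\,\theta(\rho)^2+\sum_{m=1}^N\Delta_m\,\sigma_m(\theta).
\end{equation}
The two expressions agree because $f(k)=f(0)+\sum_{m\ge1}\Delta_m\mathbf 1\{k\ge m\}$, and because $|x\wedge y|\ge m$ means that $x$ and $y$ descend from the same vertex of $L_m$, so that such pairs contribute $\sigma_m(\theta)$. If $f$ is finite, the same expansion holds for rays, including the value $k=\infty$, and monotone convergence gives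
\begin{equation}\label{eq:I}
I_f(\nu)=f(0)+\sum_{m\ge1}\Delta_m\,\sigma_m(\nu)=\sup_N\mathcal E_N(\nu).
\end{equation}

\begin{lemma}\label{lem:limit}
Let $f$ be finite and $K<\infty$. If for every $N\ge1$ there is a unit flow $\theta_N$ of depth $N$ with $\mathcal E_N(\theta_N)\le K$, then $\mathrm{cap}_f(\Gamma)\ge1/K$.
\end{lemma}

\begin{proof}
There are countably many vertices and $0\le\theta_N\le1$, so a diagonal argument gives a subsequence along which $\theta_N(v)\to\theta(v)$ for every $v$. Each vertex has finitely many children, so $\theta$ is a unit flow of infinite depth; let $\nu$ be the corresponding measure. For $M\le N$ we have $\mathcal E_M(\theta_N)\le\mathcal E_N(\theta_N)\le K$, because the terms in the second form of \eqref{eq:EN} are nonnegative. As $\mathcal E_M$ involves finitely many vertices, $\mathcal E_M(\nu)\le K$ for every $M$, and $I_f(\nu)\le K$ by \eqref{eq:I}.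
\end{proof}

\begin{example}\label{ex:basic}
If $\Gamma$ is a single ray, the only measure has energy $f(\infty)$, so $\mathrm{cap}_f(\Gamma)=\lim_n\mu^n(\pi_n(B))\ge P(\Gamma;B)$. If $\Gamma$ is the $b$-ary tree, then $\sigma_m(\nu)\ge b^{-m}$ by the Cauchy--Schwarz inequality, with equality for the uniform measure. Hence for finite $f$
\begin{equation}\label{eq:bary}
\mathrm{cap}_f(\Gamma)=\Bigl(f(0)+\sum_{m\ge1}\Delta_m\,b^{-m}\Bigr)^{-1}.
\end{equation}
For Bernoulli percolation with $0<p<1$ we have $f(n)=p^{-n}$ and $\Delta_mb^{-m}=(1-p)(pb)^{-m}$, so the capacity is positive exactly when $pb>1$. This is also the condition for survival of the branching process formed by the open vertices, whose offspring law is binomial with mean $pb$. The union bound \eqref{eq:PN} gives $P(\Gamma;B)=0$ only for $pb<1$; Theorem~\ref{thm:main} covers $pb=1$ as well.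
\end{example}

\section{The second moment and the converse}\label{sec:second}

The heuristic of the introduction becomes a proof of a lower bound under two assumptions: membership in $B$ is decided by the finite projections, and no history of length $m$ has a chance of surviving to level $N$ that exceeds the average $f(m)/f(N)$ by more than a fixed factor. We call the second property quasi-independence.

\begin{proposition}\label{prop:quasi}
Suppose that $B=\bigcap_n\pi_n^{-1}(\pi_n(B))$, that $f<\infty$, and that for some $M\ge1$ and all $m\le N$,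
\begin{equation}\label{eq:quasi}
\mu^{N-m}\{u:(w,u)\in\pi_N(B)\}\le Mf(m)/f(N)\quad\text{for $\mu^m$-a.e. }w\in\pi_m(B).
\end{equation}
Then $M^{-1}\,\mathrm{cap}_f(\Gamma)\le P(\Gamma;B)\le8\,\mathrm{cap}_f(\Gamma)$. In particular, $P(\Gamma;B)>0$ if and only if $\mathrm{cap}_f(\Gamma)>0$.
\end{proposition}

\begin{proof}
The upper bound is Theorem~\ref{thm:main}, whose proof does not use this section. For the lower bound we may assume that the capacity is positive. Let $\nu$ be a probability measure on $\partial\Gamma$ with $I_f(\nu)<\infty$, and put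
\[
Z=f(N)\sum_{x\in L_N}\nu(x)\mathbf 1\{x\text{ is open}\},\qquad\text{so that }\mathbf EZ=1.
\]
Fix $x,y\in L_N$, let $m=|x\wedge y|$, and let $h(w)=\mu^{N-m}\{u:(w,u)\in W_N\}$ for $w\in S^m$. Then $\int h\,d\mu^m=1/f(N)$, and $h=0$ off $W_m$ by \eqref{eq:W}. The sets $W_N\setminus\pi_N(B)$ and $W_m\setminus\pi_m(B)$ are null, so Fubini's theorem and \eqref{eq:quasi} give $h\le Mf(m)/f(N)$ almost everywhere. Given the $m$ common labels, the remaining labels on the two paths are independent. Therefore
\[
f(N)^2\,\mathbf P(x,y\text{ both open})=f(N)^2\int h^2\,d\mu^m\le f(N)^2\,\frac{Mf(m)}{f(N)}\int h\,d\mu^m=Mf(m),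
\]
and $\mathbf EZ^2\le M\mathcal E_N(\nu)\le MI_f(\nu)$ by \eqref{eq:EN} and \eqref{eq:I}. The Cauchy--Schwarz inequality $(\mathbf EZ)^2\le\mathbf P(Z>0)\,\mathbf EZ^2$ yields $P_N\ge\mathbf P(Z>0)\ge1/(MI_f(\nu))$.

On $\bigcap_NA_N$ the open vertices form an infinite, locally finite subtree containing $\rho$, which contains a ray $\xi$ by K\"onig's lemma. Almost surely $X[v]\notin W_{|v|}\setminus\pi_{|v|}(B)$ for all of the countably many $v$. Then $X[\xi_n]\in\pi_n(B)$ for every $n$, and the first assumption puts the label sequence of $\xi$ in $B$. So $P(\Gamma;B)\ge\lim_NP_N\ge1/(MI_f(\nu))$. Optimize over $\nu$.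
\end{proof}

The first assumption cannot be dropped: if $\mu$ is uniform on $[0,1]$ and $B$ is the set of sequences that are eventually $0$, then $f\equiv1$, so \eqref{eq:quasi} holds with $M=1$ and $\mathrm{cap}_f(\Gamma)=1$, while $P(\Gamma;B)=0$ because almost surely no label equals $0$. The next example shows that quasi-independence cannot be dropped either, so the converse of the conjecture fails even under the first assumption.

\begin{example}\label{ex:converse}
Let $S=[0,1]^2$ with the uniform measure, write $\omega_n=(s_n,r_n)$, and let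
\[
B=\{\omega:\ r_n=0\text{ for every }n\ge2\text{ with }ns_1>1\}.
\]
A finite sequence that satisfies these conditions for the indices up to $n$ extends to an element of $B$ by taking $r_j=0$ for $j>n$. So $\pi_n(B)$ is given by the conditions for indices at most $n$, and $B=\bigcap_n\pi_n^{-1}(\pi_n(B))$. For $n\ge2$ the set $\pi_n(B)$ contains $\{s_1\le1/n\}$, and the rest of it lies in the null set $\{r_n=0\}$; also $\pi_1(B)=S$. Hence $f(n)=\max(n,1)$. On the binary tree \eqref{eq:bary} gives $\mathrm{cap}_f(\Gamma)=(1+\sum_{m\ge2}2^{-m})^{-1}>0$. But almost surely both children of the root have $s>0$ and no vertex has $r=0$, and then every ray violates the condition for large $n$. Thus $P(\Gamma;B)=0$.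
\end{example}

In this example the first label decides how long a path survives, and later branching is useless. Such concentration of the survival probability on a few histories is also the obstacle in the proof of Theorem~\ref{thm:main}.

\section{The leftmost open vertex in percolation}\label{sec:product}

Fix an ordering of the children of each vertex, and order $L_N$ lexicographically, ``from left to right''. The descendants in $L_N$ of any vertex form an interval in this order. On $A_N$ let $\tau$ be the first open element of $L_N$, and let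
\[
\nu_N(v)=\mathbf P(A_N,\ \tau\succeq v),\qquad|v|\le N.
\]
This is a flow of depth $N$ with $\nu_N(\rho)=P_N$. The point of choosing the \emph{first} open vertex is the following independence property.

\begin{lemma}\label{lem:indep}
Let $x<y$ in $L_N$ and $m=|x\wedge y|$. The event $\{\tau=x\}$ is determined by the labels of vertices other than $y_{m+1},\dots,y_N$.
\end{lemma}

\begin{proof}
The event says that $x$ is open and no $z<x$ is open, so it depends on the labels on the paths to the vertices $z\le x$. The descendants of $y_{m+1}$ in $L_N$ form an interval that contains $y$ and does not contain $x$. Since $x<y$, the whole interval comes after $x$. So no $z\le x$ descends from $y_{m+1}$, and the path to $z$ avoids $y_{m+1},\dots,y_N$.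
\end{proof}

Consider a \emph{product set} $B=G_1\times G_2\times\cdots$ with $\mu(G_n)>0$, and take $W_n=G_1\times\dots\times G_n$. Let $x\le y$ and $m=|x\wedge y|$. If $\tau=x$, then $y_m=x_m$ is open, and $y$ is open exactly when $X(y_j)\in G_j$ for $m<j\le N$. This has probability $f(m)/f(N)$ and is independent of $\{\tau=x\}$ by Lemma~\ref{lem:indep}; for $x=y$ there is no condition. The events $\{\tau=x\}$ are disjoint, so
\[
\sum_{x\le y}\nu_N(x)\frac{f(|x\wedge y|)}{f(N)}=\sum_{x\le y}\mathbf P(\tau=x,\ y\text{ open})\le\mathbf P(y\text{ open})=\frac1{f(N)} .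
\]
Multiply by $f(N)\nu_N(y)$ and sum over $y$: the pairs $x\le y$ contribute at most $P_N$ to $\mathcal E_N(\nu_N)$. By symmetry $\mathcal E_N(\nu_N)\le2P_N$. If $P=P(\Gamma;B)>0$, the unit flows $\nu_N/P_N$ satisfy $\mathcal E_N(\nu_N/P_N)\le2/P_N\le2/P$, and Lemma~\ref{lem:limit} gives $P\le2\,\mathrm{cap}_f(\Gamma)$. Product sets satisfy the hypotheses of Proposition~\ref{prop:quasi} with $M=1$, so
\begin{equation}\label{eq:product}
\mathrm{cap}_f(\Gamma)\le P(\Gamma;B)\le2\,\mathrm{cap}_f(\Gamma)\qquad\text{for product sets }B.
\end{equation}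

For general $B$ one step breaks. Whether $y$ is open depends on the common labels $X[y_m]$, and conditioning on $\tau=x$ biases these labels, possibly toward histories from which $y$ has little chance to survive. We must therefore record not only where $\tau$ is but also which labels lead to it.

\section{Densities and the quantity $Q$}\label{sec:first}

In this section and the next we fix $N\ge1$ with $P_N>0$, so that $f(N)<\infty$ by \eqref{eq:PN}, and we use nothing about the sets $W_0,\dots,W_N$ except \eqref{eq:W}. Let $E$ denote expectation on $(S^N,\mu^N)$ and $\mathcal F_m$ the $\sigma$-field generated by the first $m$ coordinates. For bounded Borel $g$, the conditional expectation $E[g\mid\mathcal F_m]$ is the function obtained by integrating out the coordinates $m+1,\dots,N$. We also write $W_m$ for the event $\{w_{\le m}\in W_m\}\in\mathcal F_m$. These events decrease in $m$, so if $g$ vanishes off $W_e$ and $m\le e$, then $E[g\mid\mathcal F_m]$ vanishes off $W_m$.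

For $x\in L_N$ and Borel $F\subseteq S^N$ we have $\mathbf P(\tau=x,X[x]\in F)\le\mu^N(F\cap W_N)$. By the Radon--Nikodym theorem there is a Borel function $a_x:S^N\to[0,1]$, vanishing off $W_N$, with $\mathbf P(\tau=x,X[x]\in F)=E[a_x\mathbf 1_F]$. Thus $a_x(w)$ is the probability of $\tau=x$ given $X[x]=w$. Put
\[
\alpha_x^m=E[a_x\mid\mathcal F_m],\qquad Q=\sum_{x,y\in L_N}E\bigl[\alpha_x^{|x\wedge y|}\alpha_y^{|x\wedge y|}\bigr].
\]
Here $\alpha_x^m$ is the probability of $\tau=x$ given the first $m$ labels on the path to $x$, and $E[\alpha_x^m]=\nu_N(x)$. For a product set, $\tau$ depends on a label only through the event $X(v)\in G_{|v|}$, so $a_x$ is constant on $W_N$; then $\alpha_x^m=\nu_N(x)f(m)\mathbf 1_{W_m}$, $E[\alpha_x^m\alpha_y^m]=\nu_N(x)\nu_N(y)f(m)$ and $Q=\mathcal E_N(\nu_N)$. In general it is $Q$ that the argument of Section~\ref{sec:product} bounds.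

\begin{lemma}\label{lem:Q}
$Q\le2P_N$.
\end{lemma}

\begin{proof}
Let $x\le y$ in $L_N$ and $m=|x\wedge y|$. We claim that for all Borel $F\subseteq S^N$,
\begin{equation}\label{eq:xy}
\mathbf P(\tau=x,\ X[y]\in F)=E[\alpha_x^m\mathbf 1_F].
\end{equation}
For $x=y$ this is the definition of $a_x=\alpha_x^N$. For $x<y$ take first $F=F'\times F''$ with $F'\subseteq S^m$ and $F''\subseteq S^{N-m}$. By Lemma~\ref{lem:indep} and $y_m=x_m$, the left side is $\mathbf P(\tau=x,X[x_m]\in F')\,\mu^{N-m}(F'')$. The first factor is $E[a_x\mathbf 1_{F'\times S^{N-m}}]=E[\alpha_x^m\mathbf 1_{F'\times S^{N-m}}]$, and since $\alpha_x^m$ depends only on the first $m$ coordinates, the product is $E[\alpha_x^m\mathbf 1_F]$. Two finite measures that agree on all rectangles are equal, which proves \eqref{eq:xy}.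

Fix $y$ and sum \eqref{eq:xy} over $x\le y$. The events $\{\tau=x\}$ are disjoint, so the left sides add up to at most $\mu^N(F)$. As $F$ is arbitrary, $\sum_{x\le y}\alpha_x^{|x\wedge y|}\le1$ almost everywhere. Multiply by $a_y$, apply $E$, and use $E[\alpha_x^ma_y]=E[\alpha_x^m\alpha_y^m]$, which holds because $\alpha_x^m$ is $\mathcal F_m$-measurable. Summing over $y$,
\[
\sum_{y}\sum_{x\le y}E\bigl[\alpha_x^{|x\wedge y|}\alpha_y^{|x\wedge y|}\bigr]\le\sum_yE[a_y]=P_N .
\]
The summand is symmetric and nonnegative, so $Q$ is at most twice the left side.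
\end{proof}

It remains to bound $\mathcal E_N(\nu_N)$ by a multiple of $Q$. A comparison pair by pair is impossible.

\begin{example}\label{ex:cherry}
Let $N=2$, let $\rho$ have one child $u$, and let $u$ have two children $x<y$. Let $\mu$ be uniform on $[0,1]$, $W_1=S$ and $W_2=\{w_1\le\frac12\text{ or }w_2\le\delta\}$. Put $h=E[\mathbf 1_{W_2}\mid\mathcal F_1]$, which equals $1$ for $w_1\le\frac12$ and $\delta$ otherwise. Then $a_x=\mathbf 1_{W_2}$ and $a_y=(1-h)\mathbf 1_{W_2}$, so $\alpha_x^1=h$ and $\alpha_y^1=h(1-h)$. Thus $E[\alpha_x^1\alpha_y^1]=\delta^2(1-\delta)/2$, whereas $\nu_2(x)\nu_2(y)f(1)=(1+\delta)\delta(1-\delta)/4$. The ratio $2\delta/(1+\delta)$ tends to $0$ with $\delta$: the two densities live mostly on different histories.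
\end{example}

We therefore regroup $Q$ by levels, in parallel with the second form of \eqref{eq:EN}. For $v\in L_m$ let
\[
a_v=\sum_{x\in L_N,\ x\succeq v}\alpha_x^m,\qquad\bar a_v=E[a_v\mid\mathcal F_{m-1}]=\sum_{x\in L_N,\ x\succeq v}\alpha_x^{m-1}\quad(m\ge1);
\]
for $m=N$ this agrees with the earlier $a_x$. The function $a_v\ge0$ is bounded, $\mathcal F_m$-measurable and zero off $W_m$, with $E[a_v]=\nu_N(v)$; the function $\bar a_v$ is zero off $W_{m-1}$; and $a_\rho$ is the constant $P_N$. One passes from level $m$ to level $m-1$ in two moves: \emph{averaging} over the $m$th label turns $a_v$ into $\bar a_v$, and \emph{merging} siblings gives $a_u=\sum_{v\text{ child of }u}\bar a_v$. Merging increases squares pointwise: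
\begin{equation}\label{eq:merge}
\sum_{v\text{ child of }u}\bar a_v^2\le a_u^2 .
\end{equation}
Let $D_m=\sum_{v\in L_m}E[a_v^2]$ and, for $m\ge1$, $D'_m=\sum_{v\in L_m}E[\bar a_v^2]$. Expanding the squares,
\[
D_m=\sum_{|x\wedge y|\ge m}E[\alpha_x^m\alpha_y^m],\qquad D'_{m+1}=\sum_{|x\wedge y|\ge m+1}E[\alpha_x^m\alpha_y^m].
\]
So $D_m-D'_{m+1}$ is the contribution to $Q$ of the pairs with $|x\wedge y|=m<N$, and $D_N$ is that of the diagonal. Adding and regrouping,
\begin{equation}\label{eq:QD}
Q=\sum_{m=0}^{N-1}(D_m-D'_{m+1})+D_N=D_0+\sum_{m=1}^N(D_m-D'_m).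
\end{equation}
The term $D_m-D'_m=\sum_{v\in L_m}E[(a_v-\bar a_v)^2]$ is the variance created when the $m$th label is revealed, and it should pay for the term $\Delta_m\sigma_m(\nu_N)$ in \eqref{eq:EN}. A comparison level by level is impossible too.

\begin{example}\label{ex:path}
Let $\Gamma$ be a single ray, $\mu$ uniform on $[0,1]$, and $W_m=\{w_1\le1/m\}$ for $m\ge1$, as in Example~\ref{ex:converse}; so $f(m)=\max(m,1)$. Then $a_v=\mathbf 1\{w_1\le1/N\}$ for $1\le|v|\le N$, and $\nu_N(v)=1/N$. We find $D_1-D'_1=N^{-1}-N^{-2}$ and $D_m-D'_m=0$ for $m\ge2$, whereas $\Delta_1\sigma_1(\nu_N)=0$ and $\Delta_m\sigma_m(\nu_N)=N^{-2}$ for $m\ge2$. The totals agree, but all the variance appears at level $1$ and all the energy is due later.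
\end{example}

\section{From $Q$ to the energy}\label{sec:weights}

Example~\ref{ex:path} suggests keeping a reserve: part of the variance created at one level is set aside and spent at later levels. We split $D_m=\Psi_m+\Phi_m$, where $\Phi_m\ge0$ is the reserve, by means of an $\mathcal F_m$-measurable weight $Y_m$ that is large on histories with an unusually long future. With the convention $0/0=0$, let
\[
\Psi_m=\sum_{v\in L_m}E\bigl[a_v^2/Y_m\bigr],\qquad\Psi'_m=\sum_{v\in L_m}E\bigl[\bar a_v^2/Y_{m-1}\bigr],\qquad\Phi_m=D_m-\Psi_m .
\]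
Three properties are needed. The reserve must be nonnegative and must cover what is handed on at a merging, which calls for $Y_m\ge1$ on $W_m$. The quantity $\Psi_m$ must drop by a definite proportion under averaging whenever $f$ grows, which calls for a strict supermartingale inequality. And $\Psi_m$ must dominate $f(m)\sigma_m(\nu_N)$, which calls for $E[Y_m]$ of order $1/f(m)$. The choice $Y_m=\mathbf 1_{W_m}$, with no reserve, has the first and third properties, but in Example~\ref{ex:path} it has $E[Y_m\mid\mathcal F_{m-1}]=Y_{m-1}$ on $W_m$ for $m\ge2$, so the second fails. The remedy is to let $Y_m$ look ahead to the time at which the history dies.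

Let $R_m=\sqrt{f(m)}$ and $t_m=1-R_{m-1}/R_m\in[0,1)$. Let $T(w)=\max\{m\le N:w_{\le m}\in W_m\}$ be the survival time, so that $\{T\ge m\}=W_m$, and define for $0\le m\le N$
\[
U_m=E\bigl[R_T\mathbf 1\{T\ge m\}\mid\mathcal F_m\bigr],\qquad Y_m=U_m/R_m .
\]

\begin{lemma}\label{lem:Y}
The weights $Y_m$ are bounded and $\mathcal F_m$-measurable, and
\begin{enumerate}
\item[(i)] $Y_m\ge1$ on $W_m$ and $Y_m=0$ off $W_m$;
\item[(ii)] $E[Y_m\mid\mathcal F_{m-1}]\le(1-t_m)Y_{m-1}$ for $1\le m\le N$;
\item[(iii)] $E[Y_m]\le2/f(m)$.
\end{enumerate}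
\end{lemma}

\begin{proof}
(i) The function $R_T\mathbf 1\{T\ge m\}$ lies between $R_m\mathbf 1_{W_m}$ and $R_N\mathbf 1_{W_m}$, and $W_m\in\mathcal F_m$.

(ii) Since $\mathbf 1\{T\ge m\}\le\mathbf 1\{T\ge m-1\}$, the tower property gives $E[U_m\mid\mathcal F_{m-1}]\le U_{m-1}$. Divide by $R_m$ and use $U_{m-1}/R_m=(R_{m-1}/R_m)Y_{m-1}$.

(iii) We have $R_T\mathbf 1\{T\ge m\}=R_m\mathbf 1_{W_m}+\sum_{e=m+1}^N(R_e-R_{e-1})\mathbf 1_{W_e}$ and $\mu^N(W_e)=R_e^{-2}$. Using $R_e^{-2}\le(R_eR_{e-1})^{-1}$,
\[
E[U_m]=\frac1{R_m}+\sum_{e=m+1}^N\frac{R_e-R_{e-1}}{R_e^2}\le\frac1{R_m}+\sum_{e=m+1}^N\Bigl(\frac1{R_{e-1}}-\frac1{R_e}\Bigr)\le\frac2{R_m}.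
\]
Divide by $R_m$.
\end{proof}

In Example~\ref{ex:path} the time $T$ is determined by $w_1$, and on $\{w_1\le1/N\}=\{T=N\}$ we have $Y_m=\sqrt{N/m}$ for $m\ge1$. Hence $\Psi_m=N^{-1}\sqrt{m/N}$ and $\Phi_m=N^{-1}(1-\sqrt{m/N})$. Nearly all of the variance created at level $1$ goes into the reserve, which then releases $\Phi_{m-1}-\Phi_m=N^{-3/2}(\sqrt m-\sqrt{m-1})\ge N^{-2}/2$ at level $m$. This is the order of the energy $N^{-2}$ that is due there.

\begin{lemma}\label{lem:EQ}
$\mathcal E_N(\nu_N)\le4Q-P_N^2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Y}(i), and since $a_v$ and $\bar a_v$ vanish off $W_m$ and $W_{m-1}$ respectively, all the quantities $\Psi_m,\Psi'_m$ are finite, and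
\[
\Phi_m=\sum_{v\in L_m}E\bigl[a_v^2(1-1/Y_m)\mathbf 1_{W_m}\bigr]\ge0 .
\]
Let $1\le m\le N$.

\emph{Averaging.} For $v\in L_m$ write $a_v=(a_v/\sqrt{Y_m})\sqrt{Y_m}$, which is valid because $a_v=0$ where $Y_m=0$. The conditional Cauchy--Schwarz inequality and Lemma~\ref{lem:Y}(ii) give
\[
\bar a_v^2\le E[a_v^2/Y_m\mid\mathcal F_{m-1}]\;E[Y_m\mid\mathcal F_{m-1}]\le(1-t_m)\,Y_{m-1}\,E[a_v^2/Y_m\mid\mathcal F_{m-1}].
\]
On $W_{m-1}$ divide by $Y_{m-1}\ge1$; off $W_{m-1}$ we have $\bar a_v^2/Y_{m-1}=0$. Taking expectations and summing over $v$ gives $\Psi'_m\le(1-t_m)\Psi_m$, that is, $t_m\Psi_m\le\Psi_m-\Psi'_m$.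

\emph{Merging.} The factor $(1-1/Y_{m-1})\mathbf 1_{W_{m-1}}$ is nonnegative and is the same for all vertices. Multiplying \eqref{eq:merge} by it and summing over $u\in L_{m-1}$,
\[
D'_m-\Psi'_m=\sum_{v\in L_m}E\bigl[\bar a_v^2(1-1/Y_{m-1})\mathbf 1_{W_{m-1}}\bigr]\le\Phi_{m-1}.
\]

\emph{Telescoping.} Combining the two steps with $\Psi_m=D_m-\Phi_m$,
\[
t_m\Psi_m\le\Psi_m-\Psi'_m=(D_m-D'_m)-\Phi_m+(D'_m-\Psi'_m)\le(D_m-D'_m)+\Phi_{m-1}-\Phi_m :
\]
the amount $t_m\Psi_m$ is covered by the new variance plus the decrease of the reserve. Sum over $m$, and use \eqref{eq:QD}, $\Phi_0=D_0-\Psi_0$ and $\Phi_N\ge0$: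
\begin{equation}\label{eq:tele}
\sum_{m=1}^Nt_m\Psi_m\le(Q-D_0)+(D_0-\Psi_0)-\Phi_N\le Q-\Psi_0 .
\end{equation}

\emph{Comparison with the energy.} For $v\in L_m$, the Cauchy--Schwarz inequality and Lemma~\ref{lem:Y}(iii) give $\nu_N(v)^2=(E[a_v])^2\le E[Y_m]\,E[a_v^2/Y_m]\le(2/f(m))\,E[a_v^2/Y_m]$. Hence $\sigma_m(\nu_N)\le2\Psi_m/f(m)$. Also
\[
\Delta_m=R_m^2-R_{m-1}^2=R_m^2\,t_m\,(1+R_{m-1}/R_m)\le2f(m)t_m ,
\]
so $\Delta_m\sigma_m(\nu_N)\le4t_m\Psi_m$. Finally $Y_0$ is a constant, at most $2/f(0)=2$ by Lemma~\ref{lem:Y}(iii), so $\Psi_0=P_N^2/Y_0\ge P_N^2/2$. By \eqref{eq:EN} and \eqref{eq:tele},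
\[
\mathcal E_N(\nu_N)\le P_N^2+4(Q-\Psi_0)\le4Q-P_N^2 .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:root}
Why the square root? Take $R_m=f(m)^\gamma$ instead. For $\gamma=1$ the sum in the proof of (iii) is $\sum_{e>m}\Delta_e/f(e)$, which is unbounded in $N$ for $f(e)=e$. For $0<\gamma<1$ it is at most $\int_{f(m)}^\infty\gamma s^{\gamma-2}\,ds$, which gives $E[Y_m]\le1/((1-\gamma)f(m))$, while $1-r^\gamma\ge\gamma(1-r)$ on $[0,1]$ gives $\Delta_m\le f(m)t_m/\gamma$. The factor $4$ becomes $1/(\gamma(1-\gamma))$, which is smallest at $\gamma=\frac12$.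
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $P=P(\Gamma;B)$; we may assume $P>0$. By \eqref{eq:PN}, $P_N\ge P$ and $f(N)<\infty$ for all $N$. Lemmas~\ref{lem:Q} and~\ref{lem:EQ} give $\mathcal E_N(\nu_N)\le8P_N-P_N^2$. Since $\mathcal E_N$ is quadratic, the unit flow $\theta_N=\nu_N/P_N$ satisfies
\[
\mathcal E_N(\theta_N)\le\frac8{P_N}-1\le\frac8P-1 .
\]
By Lemma~\ref{lem:limit}, $c=\mathrm{cap}_f(\Gamma)$ satisfies $c\ge P/(8-P)$, that is, $P(1+c)\le8c$.
\end{proof}

The independence of labels on different branches enters only in Lemma~\ref{lem:Q}; Remark~\ref{rem:siblings} shows that the theorem fails without it. Local finiteness makes the levels finite, so that $\tau$ exists, $f$ is finite and limits of flows are flows. The Borel assumptions serve only to make $f$ and $P(\Gamma;B)$ well defined.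

\section{The best constant}\label{sec:constant}

Let $C^*$ be the least constant $C$ such that $P(\Gamma;B)\le C\,\mathrm{cap}_f(\Gamma)$ for all trees and all tree-indexed processes.

\begin{proposition}\label{prop:constant}
$2\le C^*\le8$.
\end{proposition}

\begin{proof}
The upper bound is Theorem~\ref{thm:main}. For the lower bound we stop critical percolation at level $N$. Let $\Gamma$ be the binary tree, $\mu$ uniform on $[0,1]$, and $B=\{\omega:\omega_j\le\frac12\text{ for }j\le N\}$. Then $f(n)=2^{\min(n,N)}$, so $\Delta_m=2^{m-1}$ for $m\le N$ and $\Delta_m=0$ afterwards. By \eqref{eq:bary}, $\mathrm{cap}_f(\Gamma)=(1+N/2)^{-1}=2/(N+2)$.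

Let $s_n$ be the probability that some path from the root to level $n$ has all labels at most $\frac12$, so that $P(\Gamma;B)=s_N$ and $s_0=1$. Each child of the root starts such a path to level $n+1$ with probability $s_n/2$, independently of the other, so $s_{n+1}=1-(1-s_n/2)^2=s_n(1-s_n/4)$. The sequence decreases, and its limit $s$ satisfies $s=s(1-s/4)$, so $s=0$. Moreover
\[
\frac1{s_{n+1}}-\frac1{s_n}=\frac{1/4}{1-s_n/4}\longrightarrow\frac14 ,
\]
and averaging these increments gives $Ns_N\to4$. Hence $P(\Gamma;B)/\mathrm{cap}_f(\Gamma)=s_N(N+2)/2\to2$.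
\end{proof}

These sets $B$ are product sets, so the constant $2$ in \eqref{eq:product}, which comes from Lemma~\ref{lem:Q}, cannot be lowered. We do not determine $C^*$.

\section{Labels that are dependent along rays}\label{sec:dependent}

Let $S$ be a standard Borel space, $B\subseteq\Omega$ a Borel set, and let $\kappa_n$ be a probability kernel from $S^{n-1}$ to $S$ for each $n\ge1$. Suppose that, given all labels at levels less than $n$, the labels at level $n$ are independent and $X(v)$ has conditional law $\kappa_n(X(v_1),\dots,X(v_{n-1});\cdot)$. This includes level-dependent laws and tree-indexed Markov chains. The vectors $X[v]$, $v\in L_n$, have a common law $\lambda_n$, and we put $f(n)=\lambda_n(\pi_n(B))^{-1}$. This function is nondecreasing, because $\lambda_n$ is the marginal of $\lambda_{n+1}$ on the first $n$ coordinates.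

\begin{corollary}\label{cor:dependent}
In this setting, $P(\Gamma;B)\le8\,\mathrm{cap}_f(\Gamma)/(1+\mathrm{cap}_f(\Gamma))$.
\end{corollary}

\begin{proof}
We realize the process as a function of independent uniform labels. There are Borel maps $g_n:S^{n-1}\times[0,1]\to S$ such that $g_n(s,\zeta)$ has law $\kappa_n(s;\cdot)$ when $\zeta$ is uniform on $[0,1]$. Indeed, identify $S$ with a Borel subset of $[0,1]$, let $g_n(s,u)=\inf\{t\in[0,1]:\kappa_n(s;S\cap[0,t])\ge u\}$, and replace values outside $S$, which occur for a null set of $u$, by a fixed point of $S$. Let $\zeta(v)$, $v\ne\rho$, be independent and uniform, and set recursively $X(v)=g_n(X(v_1),\dots,X(v_{n-1}),\zeta(v))$ for $v\in L_n$. These labels satisfy the assumptions, which determine the joint law level by level, so we may work with this realization.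

The same recursion along a single path defines Borel maps $G:[0,1]^{\{1,2,\dots\}}\to\Omega$ and $G_n:[0,1]^n\to S^n$ with $\pi_n\circ G=G_n\circ\pi_n$, and $G_n$ carries Lebesgue measure $\mathrm{Leb}^n$ to $\lambda_n$. Let $\tilde B=G^{-1}(B)$, a Borel set. On each ray the $X$-labels are the image under $G$ of the $\zeta$-labels, so $A(\Gamma;B)$ for $X$ equals $A(\Gamma;\tilde B)$ for $\zeta$. If $u\in\tilde B$, then $G_n(\pi_nu)=\pi_n(G(u))\in\pi_n(B)$, so $\pi_n(\tilde B)\subseteq G_n^{-1}(\pi_n(B))$. Hence $\tilde f(n)=\mathrm{Leb}^n(\pi_n(\tilde B))^{-1}\ge f(n)$, so $I_{\tilde f}\ge I_f$ and $\mathrm{cap}_{\tilde f}(\Gamma)\le\mathrm{cap}_f(\Gamma)$. Apply Theorem~\ref{thm:main} to $\tilde B$, and note that $c\mapsto8c/(1+c)$ is increasing.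
\end{proof}

\begin{remark}\label{rem:siblings}
Dependence between siblings is a different matter. On the binary tree, give the two children of each vertex the labels $0$ and $1$ in a uniformly random order, independently for different vertices, and let $B=\{(0,0,\dots)\}$. Along each ray the labels are independent fair bits, so $f(n)=2^n$, and \eqref{eq:bary} gives $\mathrm{cap}_f(\Gamma)=0$. Yet there is always a ray labeled $0,0,\dots$, so $P(\Gamma;B)=1$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Pemantle} Robin Pemantle, \emph{Tree-indexed processes}, arXiv:math/0404100 (2004).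
\end{thebibliography}
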